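# Zero-sum tree factors and the cut labelings of a complete graph

## Labelings read off from a cut

A labeling of $K_n$ is a map $c:E(K_n)\to\{-1,1\}$. For a subgraph $H$ of $K_n$ write $e(H)$ for its number of edges and $c(E(H))=\sum_{e\in E(H)}c(e)$. We call $H$ zero-sum if $c(E(H))=0$, and $c$ itself zero-sum if $c(E(K_n))=0$. Everything below turns on one family of labelings.

**Definition (cut labeling).** A labeling $c$ of $K_n$ is a cut labeling if there are a partition $V(K_n)=A\cup B$ and a sign $\eta\in\{\pm1\}$ such that $c(uv)=\eta$ when $u,v$ lie in the same part and $c(uv)=-\eta$ when they lie in different parts.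

When is a cut labeling zero-sum? Exactly half of the $\binom n2$ edges must cross, so the condition is $|A||B|=\frac{n(n-1)}4$. Then
$$(|A|-|B|)^2=n^2-4|A||B|=n, \tag{1}$$
so $n$ is a perfect square and the parts have sizes $\frac{n\pm\sqrt n}2$. Conversely, if $n$ is a perfect square, these two numbers are integers (as $n$ and $\sqrt n$ have the same parity) with product $\frac{n^2-n}4$, so they give a zero-sum cut labeling. For $n=4$ the sizes are $1,3$, and the crossing edges form a star with $3$ of the $6$ edges. For $n=9$ they are $3,6$, with $18$ of $36$ edges crossing. For $n=16$ they are $6,10$, with $60$ of $120$ edges crossing.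

Two parity facts make these labelings special. First, let $H$ be a spanning subgraph and let $X$ be the number of its crossing edges. Then
$$c(E(H))=\eta\,(e(H)-2X),\qquad \sum_{v\in A}\deg_H(v)=2e(H[A])+X. \tag{2}$$
If all degrees of $H$ are odd, the second identity gives $X\equiv|A|\pmod 2$: the parity of the number of crossing edges is fixed before $H$ has been placed. Second, a cycle crosses a cut an even number of times, so on every $4$-cycle the product of the four labels is $+1$.

Here is the first fact at work. Take $n=16$, $|A|=6$, $|B|=10$, $\eta=1$, and let $H$ consist of two disjoint stars $K_{1,7}$. It has $14$ edges, so it is zero-sum only if $X=7$. If both centers lie in $A$, every vertex of $B$ is a leaf attached to $A$, the crossing edges correspond to the vertices of $B$, and $X=10$. If both centers lie in $B$, then $X=6$. If one center lies in each part and the star centered in $A$ has $j$ leaves in $B$, it has $7-j$ leaves in $A$, so the other star has $6-1-(7-j)=j-2$ leaves in $A$. Hence $X=j+(j-2)=2j-2$. The number $X$ is always even and never $7$.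

The construction is for the following conjecture, taken from Elena Mohr, Johannes Pardey and Dieter Rautenbach, "Zero-sum copies of spanning forests in zero-sum complete graphs", arXiv:2101.11233 (2021). A $T$-factor of $K_n$ is a spanning forest whose components are all isomorphic to the tree $T$.

**Conjecture.** Let the positive integers $k$ and $n$ be such that $\binom n2$ and $\frac{(k-1)n}k$ are both even integers. If $T$ is a tree of order $k$, $c$ is a zero-sum labeling of $K_n$, and $n$ is sufficiently large in terms of $k$, then $K_n$ has a zero-sum $T$-factor.

The divisibility conditions say that $K_n$ and a $T$-factor both have an even number of edges, which is plainly necessary. They also force $k\mid n$, since $k$ and $k-1$ are coprime. The statement is known for $k=2$ (perfect matchings), for $T=P_3$, and for $T=P_4$ when $n$ is sufficiently large.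

Let us try other trees on the same labeled $K_{16}$ with parts $6$ and $10$.

* $T=K_2$: we need $4$ crossing edges out of $8$. Take $4$ crossing edges, one edge inside $A$ and three inside $B$.
* $T=K_{1,3}$: we need $6$ crossing edges out of $12$. Two claws with center in $A$ and leaves in $B$ give $6$. The $4$ remaining vertices of $A$ and the $4$ remaining vertices of $B$ carry one claw each, with no crossing edge.
* $T=P_8$: we need $7$ crossing edges out of $14$. A path visiting the parts in the order $ABABABBA$ has $6$ crossing edges, and a path $AABBBBBB$ has one. Together they use $6$ vertices of $A$ and $10$ of $B$.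

So $K_{1,7}$ is troublesome while $K_2$, $K_{1,3}$ (all degrees odd, smaller order) and $P_8$ (same order, some even degrees) are not. The theorems will say that this is the exact pattern.

## Trees of order eight with all degrees odd

**Theorem 1.** Let $T$ be a tree of order $8$ with all degrees odd (e.g. $K_{1,7}$), let $s\ge1$ be odd and $n=16s^2$. Then $\binom n2$ and $\frac{7n}8$ are even, and there is a zero-sum labeling of $K_n$ without a zero-sum $T$-factor. So the conjecture fails for infinitely many $n$.

**Proof.** The numbers $\binom n2=8s^2(16s^2-1)$ and $\frac{7n}8=14s^2$ are even. Take the cut labeling with $\eta=1$, $|A|=8s^2-2s$ and $|B|=8s^2+2s$. The number of edges labeled $-1$ is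
$$|A||B|=64s^4-4s^2=4s^2(16s^2-1)=\tfrac12\tbinom n2,$$
so the labeling is zero-sum. Let $F$ be any $T$-factor and $X$ its number of crossing edges. All degrees of $F$ are odd, so (2) gives $X\equiv|A|\equiv0\pmod2$. A zero-sum $F$ would have $X=\frac12e(F)=7s^2$, which is odd. This is a contradiction. $\square$

## The exact range of the conjecture

The conjecture is false, and the question becomes: for which trees is it true, and which labelings are to blame? Cut labelings turn out to be the only obstruction. The general statement does not need forests. A *pendant edge* is an edge with an endpoint of degree $1$. A *copy* of a graph $F$ of order $n$ is a spanning subgraph of $K_n$ isomorphic to $F$.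

**Theorem 2.** Let $F$ be a graph of order $n$ with maximum degree $\Delta\ge1$, let $D_2=\sum_u\deg_F(u)^2$, and suppose $F$ has a matching of $2q$ pendant edges, where
$$q\ \ge\ 4000\sqrt{D_2}+200000\,\Delta. \tag{3}$$
Let $c$ be a zero-sum labeling of $K_n$.

* (a) If $e(F)$ is even, then $K_n$ has a zero-sum copy of $F$, unless all degrees of $F$ are odd, $c$ is a cut labeling, and $|A|\not\equiv e(F)/2\pmod2$. In this exceptional case there is no zero-sum copy, and the minimum of $|c(E(F'))|$ over copies $F'$ of $F$ is $2$.
* (b) If $e(F)$ is odd, there is a copy $F'$ with $|c(E(F'))|=1$.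

In the exceptional case it does not matter which part is called $A$: if all degrees of $F$ are odd, then $n$ is even by the handshake lemma, so $|A|\equiv|B|$.

To get a feeling for the parameters: if $F$ consists of $r$ disjoint stars $K_{1,7}$, each star contributes $49+7=56$ to $D_2$, so $D_2=56r$. A matching contains at most one edge of each star, so $2q\le r$. As $r$ grows, $q$ grows linearly and $\sqrt{D_2}$ only like $\sqrt r$, so (3) holds for large $r$. The same happens for all forests with bounded components.

**Corollary 3.** Let $F$ be a spanning forest of $K_n$ without isolated vertices whose components all have order at most $k$, with $n\ge10^8k^3$. Then (a) and (b) of Theorem 2 hold for $F$.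

For tree factors the exception becomes arithmetic. Write $v_2(m)$ for the exponent of $2$ in $m$, so that $v_2(24)=3$.

**Theorem 4.** Let $T$ be a tree of order $k\ge2$, let $n\ge10^8k^3$ with $k\mid n$, and let $\binom n2$ and $\frac{(k-1)n}k$ be even.

* (i) If $T$ has a vertex of even degree, every zero-sum labeling of $K_n$ has a zero-sum $T$-factor.
* (ii) If all degrees of $T$ are odd, every zero-sum labeling of $K_n$ has a zero-sum $T$-factor, unless $n$ is a perfect square, $4\mid k$, and $\frac n{2k}$ is an odd integer. In that exceptional case, the zero-sum labelings without a zero-sum $T$-factor are exactly the cut labelings with parts of sizes $\frac{n\pm\sqrt n}2$ (and for these the minimum of $|c|$ over $T$-factors is $2$).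

Consequently, the conjecture is true for $T$ if and only if it is not the case that all degrees of $T$ are odd and $v_2(k)$ is odd and at least $3$. (For $k=1$ it is trivial.)

The smallest $k$ with $v_2(k)$ odd and at least $3$ is $8$. So the conjecture is true for all trees of order less than $8$, and $K_{1,7}$ is a counterexample of smallest order.

## Averaging, and steps that are too long

We begin the proof of Theorem 2. Let $[n]$ be the vertex set of $F$; its elements are called *positions*. Let $V=V(K_n)$. For a bijection $\pi:[n]\to V$ put
$$c(\pi)=\sum_{uv\in E(F)}c(\pi(u)\pi(v)).$$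
Each $\pi$ gives a copy of $F$ with label sum $c(\pi)$, and every copy arises in this way. A sum of $e(F)$ signs has the parity of $e(F)$, so $c(\pi)\equiv e(F)\pmod2$. Since (3) gives $q\ge200000$, we have $n\ge4q\ge100$.

The first thing to try is a discrete intermediate value argument. For a uniformly random $\pi$, each edge of $F$ lands on a uniformly random edge of $K_n$, so $\mathbb E\,c(\pi)=0$. Hence some $\pi$ has $c(\pi)\le0$ and some has $c(\pi)\ge0$. Walk from one to the other by transpositions of positions. A transposition changes the images of at most $2\Delta$ edges, each by at most $2$, so $c(\pi)$ moves by at most $4\Delta$ per step. Two consecutive values $v\le0\le v'$ with $v'-v\le4\Delta$ yield a copy with $|c|\le2\Delta$. This is where the argument stops: the steps are as long as the degrees are large, and nothing prevents the walk from jumping over $0$.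

We want shorter steps. Exchanging two positions of degree $1$ involves only two edges, so the step is at most $4$. Two problems remain, and they organize the proof:

* a walk that uses only such exchanges must be known to pass from $\le0$ to $\ge0$;
* a step of length $4$ can still jump from $-2$ to $2$. By Theorem 1 this cannot always be repaired, so the repair must detect cut labelings.

## Switching two leaves across a 4-cycle

For distinct $w,x,y,z\in V$ let
$$f(w,x,y,z)=c(wx)+c(yz)-c(xy)-c(zw)\in\{0,\pm2,\pm4\}.$$
This is a sum of four signs $4-2t$, where $t$ is the number of negative ones, so it is $\equiv2\pmod4$ if and only if $t$ is odd. The product of the four signs is the product of the four labels. Hence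
$$f(w,x,y,z)\equiv2\pmod4\iff c(wx)c(xy)c(yz)c(zw)=-1. \tag{4}$$
For example, in a cut labeling with $\eta=1$, $w,x\in A$ and $y,z\in B$ we get $f=1+1+1+1=4$. In $K_4$ on $\{1,2,3,4\}$ with label $-1$ exactly on $12,23,34$ we get $f(1,2,3,4)=-1-1+1-1=-2$. In $K_4$ with label $-1$ exactly on the star $12,13,14$, each of the three perfect matchings has label sum $0$, so $f$ vanishes identically.

Let $\ell_ip_i$ ($1\le i\le2q$) be the pendant edges of the given matching, with $\deg\ell_i=1$. The $4q$ positions $\ell_i,p_i$ are distinct. Pair up the edges: for $1\le j\le q$ put
$$f_j(\pi)=f\big(\pi(\ell_{2j-1}),\pi(p_{2j-1}),\pi(\ell_{2j}),\pi(p_{2j})\big).$$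
*Flipping $j$* means composing $\pi$ with the transposition $(\ell_{2j-1}\ \ell_{2j})$. Write $w,x,y,z$ for the four arguments above. The only edges of $F$ at $\ell_{2j-1}$ and $\ell_{2j}$ are the two pendant edges. Their contribution before the flip is $c(wx)+c(yz)$ and after it $c(xy)+c(zw)$. So flipping $j$ replaces $c(\pi)$ by $c(\pi)-f_j(\pi)$, replaces $f_j$ by $f(y,x,w,z)=-f_j$, and leaves every other $f_i$ unchanged, since those involve other positions. For $J\subseteq\{1,\dots,q\}$ let $\pi^J$ be the result of flipping all $j\in J$. Then
$$c(\pi^J)=c(\pi)-\sum_{j\in J}f_j(\pi). \tag{5}$$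
Put
$$b(\pi)=c(\pi)-\tfrac12\sum_jf_j(\pi),\qquad\theta(\pi)=\tfrac12\sum_j|f_j(\pi)|,\qquad g(\pi)=\theta(\pi)-|b(\pi)|.$$
With $\varepsilon_j=-1$ for $j\in J$ and $\varepsilon_j=+1$ otherwise, (5) reads
$$c(\pi^J)=b(\pi)+\tfrac12\sum_j\varepsilon_jf_j(\pi).$$
So $b(\pi)$ is the average of $c(\pi^J)$ over all $J$, the smallest value of $c(\pi^J)$ is $b-\theta$, and the largest is $b+\theta$. Starting at the smallest value and flipping each index once, in any order, we climb to the largest, with successive increments $|f_j|\in\{0,2,4\}$. If $g(\pi)\ge0$, then
$$b-\theta\le0\le b+\theta, \tag{6}$$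
and the climb passes from $\le0$ to $\ge0$. Call $g(\pi)$ the *slack* of $\pi$. Our first aim is a $\pi$ with large slack. That needs $\theta$ large (many nonzero $f_j$) and $|b|$ small.

## Many 4-tuples with a nonzero switch

Could $f$ vanish on most quadruples? The next lemma shows that total vanishing on a vertex subset forces a very unbalanced labeling there; afterwards a second-moment computation shows that a zero-sum labeling is rarely so unbalanced on a random small subset.

**Lemma 5.** Let $m\ge4$. If $f=0$ for all quadruples of distinct vertices in a $\pm1$-labeled $K_m$, then one of the two label classes is empty or a spanning star $K_{1,m-1}$. Hence $|c(E(K_m))|\ge\binom m2-2(m-1)$.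

**Proof.** Suppose both labels occur. Then some vertex $v$ is incident with both: otherwise each vertex sees one label only, and adjacent vertices see the same one, so all labels would agree. Let $P$ and $N$ be the sets of vertices joined to $v$ by label $+1$ and $-1$. For $a\in P$, $b\in N$ and $d\notin\{v,a,b\}$,
$$0=f(v,a,d,b)=c(va)+c(db)-c(ad)-c(bv)=2+c(db)-c(ad),$$
which forces
$$c(ad)=+1,\qquad c(bd)=-1. \tag{7}$$

Suppose $|P|,|N|\ge2$; take $a\ne a'$ in $P$ and $b\ne b'$ in $N$. Applying (7) to the pair $a,b'$ with $d=b$ gives $c(ab)=+1$. Applying (7) to the pair $a',b$ with $d=a$ gives $c(ab)=-1$. This is a contradiction.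

Both sets are nonempty and $|P|+|N|=m-1\ge3$, so exactly one of them is a singleton. Replacing $c$ by $-c$ if necessary, let $N=\{b\}$ and $|P|\ge2$. By (7) with $a,d\in P$, all edges inside $P$ have label $+1$. For $a\in P$ choose $a'\in P\setminus\{a\}$ and apply (7) to $a',b$ with $d=a$: the edge $ba$ has label $-1$. Finally $c(vb)=-1$, and the edges from $v$ to $P$ have label $+1$. So the label class of $-1$ is the spanning star at $b$.

If one class is empty, $|c(E(K_m))|=\binom m2$. If one class is a spanning star, $|c(E(K_m))|=|\binom m2-2(m-1)|$. In both cases the bound holds. $\square$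

**Correlation of disjoint edges.** This step uses the zero-sum hypothesis to show that disjoint edges are almost uncorrelated from above. Let $d_v=\sum_{u\ne v}c(uv)$. Sum $c(e)c(e')$ over ordered pairs of edges of $K_n$. All pairs together give $c(E(K_n))^2=0$. Equal pairs give $\binom n2$. Expanding $d_v^2$, the terms with equal edges give $n-1$ for each $v$, so pairs sharing exactly one vertex give $\sum_vd_v^2-n(n-1)$. Hence disjoint pairs give
$$0-\tbinom n2-\sum_vd_v^2+n(n-1)=\tbinom n2-\sum_vd_v^2\le\tbinom n2 .$$
There are $\binom n2\binom{n-2}2$ ordered disjoint pairs, so for a uniformly random ordered pair of disjoint edges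
$$\mathbb E\,[c(e)c(e')]\le1\big/\tbinom{n-2}2. \tag{8}$$

**Lemma 6.** For a uniformly random ordered quadruple of distinct vertices of $V$, $\Pr(f\ne0)\ge\frac1{3000}$.

**Proof.** *Second moment on a random $12$-set.* Let $S$ be a uniformly random $12$-subset of $V$ and $\sigma=c(E(K_S))$. In $K_{12}$ there are $66$ edges, $12\cdot11\cdot10=1320$ ordered pairs of edges sharing exactly one vertex, and $66\cdot45=2970$ ordered disjoint pairs. We bound $c(e)c(e')$ by $1$ for the first two kinds and use (8) for the third. Since $n\ge100$ we have $\binom{n-2}2\ge\binom{98}2=4753$, so
$$\mathbb E\,\sigma^2\le66+1320+\tfrac{2970}{4753}\le1387 .$$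

*A quadruple with $f\ne0$ inside $S$.* Call a $4$-set *good* if some ordering of it has $f\ne0$. If $S$ contains no good $4$-set, Lemma 5 with $m=12$ gives $\sigma^2\ge(66-22)^2=1936$. By Markov's inequality this has probability at most $1387/1936<0.72$. So with probability at least $0.28$ the set $S$ contains a good $4$-set. The expected number of good $4$-subsets of $S$ is therefore at least $0.28$. It also equals $\binom{12}4=495$ times the density of good $4$-sets in $V$. So this density is at least $0.28/495$.

*From sets to ordered quadruples.* For a $4$-set let $m_1,m_2,m_3$ be the label sums of its three perfect matchings. By definition $f(w,x,y,z)$ is the sum of the matching $\{wx,yz\}$ minus that of $\{xy,zw\}$. The permutations of the four points induce all permutations of the three matchings, so for a random ordering $f=m_i-m_j$ with $(i,j)$ uniform among the $6$ ordered pairs of distinct indices. If the set is good, the $m_i$ are not all equal, so at least two of the three unordered pairs have $m_i\ne m_j$, that is, at least $4$ of the $6$ ordered pairs. Hence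
$$\Pr(f\ne0)\ge\tfrac23\cdot\tfrac{0.28}{495}>\tfrac1{3000}.\qquad\square$$

Why $12$? The bound of Lemma 5 squared grows like $m^4/4$ and the second moment like $m^3$, so some constant $m$ works, but it must not be too small. For $m=10$ one would compare $(45-18)^2=729$ with a second-moment bound of at least $45+720=765$, and Markov's inequality would say nothing.

## The label sum of a random copy

This section bounds $|c(\pi)|$ on average, which will control $|b(\pi)|$.

**Lemma 7.** For a uniformly random bijection $\pi$, $\mathbb E\,|c(\pi)|\le1.01\sqrt{D_2}$.

**Proof.** Expand $c(\pi)^2$ over ordered pairs $(e,e')$ of edges of $F$. At most $D_2$ pairs are equal or intersecting: $\sum_u\deg(u)^2$ counts every ordered pair with a common vertex at least once. Each such pair contributes at most $1$. At most $e(F)^2$ pairs are disjoint, and such a pair is mapped by $\pi$ to a uniformly random ordered pair of disjoint edges of $K_n$, so (8) applies. Thus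
$$\mathbb E\,c(\pi)^2\le D_2+e(F)^2\big/\tbinom{n-2}2 .$$
By Cauchy–Schwarz, $4e(F)^2=\big(\sum_u\deg(u)\big)^2\le nD_2$, so the last term is at most $\frac n{2(n-2)(n-3)}D_2$. The fraction decreases in $n$ and is less than $0.0053$ at $n=100$, so the term is at most $0.01D_2$. Hence $\mathbb E|c(\pi)|\le\sqrt{\mathbb E\,c(\pi)^2}\le\sqrt{1.01D_2}\le1.01\sqrt{D_2}$. $\square$

## A copy with slack

**Step 1: choosing $\pi$.** We produce a bijection whose slack is a large multiple of $\Delta$. Let $\pi$ be uniformly random. For each fixed $J$ the bijection $\pi^J$ is uniform too. Since $b(\pi)$ is the average of the $c(\pi^J)$, Lemma 7 gives $\mathbb E|b|\le1.01\sqrt{D_2}$. For each $j$ the four arguments of $f_j$ form a uniformly random ordered quadruple, and a nonzero $f_j$ has $|f_j|\ge2$, so Lemma 6 gives $\mathbb E\,\theta\ge\frac12\cdot q\cdot2\cdot\frac1{3000}=\frac q{3000}$. With (3),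
$$\mathbb E\,g\ge\tfrac q{3000}-1.01\sqrt{D_2}\ge\big(\tfrac43-1.01\big)\sqrt{D_2}+\tfrac{200}3\Delta\ge64\Delta .$$
Fix $\pi$ with
$$g(\pi)\ge64\Delta. \tag{9}$$

**Step 2: the slack survives four transpositions.** We shall need to rearrange a few positions without losing (6). Composing with one transposition of positions changes $c(\pi)$ by at most $4\Delta$, as computed earlier. Each position occurs in at most one $f_j$, so at most two of the $f_j$ change. Each of these lies in $[-4,4]$, so $\frac12\sum_jf_j$ changes by at most $\frac12\cdot2\cdot8=8$ and $\theta$ by at most $\frac12\cdot2\cdot4=4$. Hence $g$ changes by at most $4\Delta+8+4\le16\Delta$. By (9), every $\pi'$ obtained from $\pi$ by at most four transpositions has $g(\pi')\ge0$, so (6) holds for $\pi'$.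

## An odd number of edges

This proves part (b) of Theorem 2. Let $e(F)$ be odd; then all values $c(\pi^J)$ are odd, in particular nonzero. By (6) the climb goes from $b-\theta<0$ to $b+\theta>0$ in steps of at most $4$. Let $v$ be the last negative value and $v'>0$ the next one. As $v'\ge1$ and $v'-v\le4$, either $v=-1$, or $v=-3$ and $v'=1$. In both cases a value $\pm1$ is attained, so there is a copy $F'$ with $|c(E(F'))|=1$.

From now on $e(F)$ is even, and all values of $c$ on copies are even.

## Reserving a switch of size two

**Case A: some quadruple has $f(w,x,y,z)=\pm2$.** The climb can fail to hit $0$ only by jumping from $-2$ to $2$. We install one switch of size exactly $2$, keep it in reserve, and use it at $-2$.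

*Installing the switch.* Make $\ell_1$ map to $w$: if it does not yet, compose with the transposition of $\ell_1$ and the position currently mapped to $w$. Then do the same for $p_1$ and $x$, for $\ell_2$ and $y$, and for $p_2$ and $z$. A later transposition never moves an already treated position, because the vertices $w,x,y,z$ are distinct. After at most four transpositions we have $\pi'$ with $\pi'(\ell_1)=w$, $\pi'(p_1)=x$, $\pi'(\ell_2)=y$, $\pi'(p_2)=z$. So $|f_1(\pi')|=2$, and $g(\pi')\ge0$ by Step 2.

*Climbing without index 1.* Write $b,\theta$ for $b(\pi'),\theta(\pi')$. Start at a flip configuration of $\pi'$ with value $b-\theta\le0$; there, flipping $1$ adds $2$. Flip the indices $j\ge2$ with $f_j\ne0$ one at a time. Each flip raises the value by $2$ or $4$, and the final value is $b+\theta-2\ge-2$. Let $v$ be the last value $\le0$ in this sequence. If $v$ is the final value, then $v\ge-2$. Otherwise the next value is positive and even, hence at least $2$, and again $v\ge2-4=-2$. So $v\in\{-2,0\}$. If $v=0$, we have a zero-sum copy. If $v=-2$, index $1$ has not been flipped, and flipping it now gives $0$.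

## When every switch is a multiple of four

**Case B: $f$ takes no value $\equiv2\pmod4$.** By (4), every $4$-cycle has label product $+1$.

**Step 1: $c$ is a cut labeling.** We recover the cut from triangles. The label products of triangles $wxy$ and $wxz$ multiply to
$$c(xy)\,c(yw)\,c(wz)\,c(zx)=1,$$
since $c(wx)$ occurs twice and the rest is a $4$-cycle. So two triangles sharing two vertices have the same label product. Any two triangles are joined by a chain in which consecutive ones share two vertices (replace one vertex at a time), so all triangles have the same label product $\eta$. Put $c'=\eta c$. Every triangle has $c'$-product $\eta^3\cdot\eta=1$. Fix a vertex $v$ and let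
$$A=\{v\}\cup\{u:c'(uv)=1\},\qquad B=V\setminus A.$$
By definition $c'$ is $+1$ from $v$ to the rest of $A$ and $-1$ from $v$ to $B$. For $x,y\ne v$ the triangle $vxy$ gives $c'(xy)=c'(xv)c'(yv)$, which is $+1$ if $x,y$ lie in the same part and $-1$ otherwise. Since $c=\eta c'$, it is a cut labeling with sign $\eta$. Both parts are nonempty, because a constant labeling is not zero-sum.

**Step 2: climbing modulo 4.** We determine what the climb reaches now. Let $X(\pi)$ be the number of edges of $F$ that $\pi$ maps to crossing edges. By (2),
$$c(\pi)=\eta\,(e(F)-2X(\pi)),\qquad X(\pi)\equiv\sum_{u\in\pi^{-1}(A)}\deg_F(u)\pmod2. \tag{10}$$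
All $f_j$ lie in $\{0,\pm4\}$. If $g(\pi')\ge0$, the climb for $\pi'$ passes from a value $\le0$ to a value $\ge0$ in steps $0$ or $4$, and all its values are congruent to $c(\pi')$ modulo $4$. If $c(\pi')\equiv0\pmod4$, the climb runs through consecutive multiples of $4$, so it attains $0$. If $c(\pi')\equiv2\pmod4$, it starts at $\le-2$, ends at $\ge2$, and runs through consecutive members of $4\mathbb Z+2$, so it attains $2$.

**Case B1: $F$ has a vertex of even degree.** We correct the class modulo $4$ with one transposition. If $c(\pi)\equiv0\pmod4$ for the $\pi$ fixed in (9), take $\pi'=\pi$. Otherwise $c(\pi)\equiv2\pmod4$. There are positions of even degree by assumption and positions of odd degree, for instance $\ell_1$. If every even-degree position were mapped to the same part as every odd-degree position, all of $V$ would lie in one part, which is impossible. So there are positions $u,u'$ with $\deg u$ even and $\deg u'$ odd that $\pi$ maps to different parts. Composing $\pi$ with $(u\ u')$ exchanges an even degree for an odd one in the sum in (10). This changes the parity of $X$, hence changes $c$ by $2$ modulo $4$. The new bijection $\pi'$ has $c(\pi')\equiv0\pmod4$,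 and $g(\pi')\ge0$ by the stability of the slack under transpositions. By Step 2, a zero-sum copy exists.

**Case B2: all degrees of $F$ are odd.** Here the class modulo $4$ cannot be changed. By (10), $X(\pi)\equiv|A|\pmod2$ for every $\pi$, and $c(\pi)/2=\eta\,(e(F)/2-X(\pi))$.

If $|A|\equiv e(F)/2\pmod2$, then $c(\pi)\equiv0\pmod4$, and Step 2 with $\pi'=\pi$ gives a zero-sum copy.

If $|A|\not\equiv e(F)/2\pmod2$, then $c(\pi)\equiv2\pmod4$ for all bijections $\pi$. So no copy is zero-sum, $|c|\ge2$ on all copies, and by Step 2 the value $2$ is attained.

It remains to see that the exception described in Theorem 2(a) is exactly the last situation. If $c$ is a cut labeling, every $4$-cycle has label product $+1$, so by (4) Case A does not apply and we are in Case B. The partition is determined by $c$: in a cut labeling with sign $\eta$ every triangle has product $\eta$, so $\eta$ is determined, and then two vertices lie in the same part exactly when their edge has label $\eta$. So the exceptional hypotheses lead to the last paragraph of Case B2. In all other situations with $e(F)$ even we found a zero-sum copy. This proves Theorem 2. $\square$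

## Forests with small components

**Proof of Corollary 3.** We verify (3). Since no component is a single vertex, $k\ge2$.

*Pendant edges.* $F$ has at least $n/k$ components, each a tree of order at least $2$ and hence with a pendant edge. Pendant edges from different components form a matching, so we may take $q=\lfloor\frac n{2k}\rfloor$.

*Degrees.* Let $uv$ be an edge of a tree of order $k'$. Since $u$ and $v$ have no common neighbor, $(\deg u-1)+(\deg v-1)\le k'-2$, that is, $\deg u+\deg v\le k'$. Summing over the $k'-1$ edges, $\sum_u\deg(u)^2=\sum_{uv}(\deg u+\deg v)\le k'(k'-1)$. Adding over the components of $F$, with $k'\le k$ in each, gives $D_2\le(k-1)n\le kn$. Also $\Delta\le k$.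

*Comparison.* Write $n=\lambda k^3$ with $\lambda\ge10^8$. Then $\frac n{2k}=\frac\lambda2k^2$ and $\sqrt{kn}=k^2\sqrt\lambda$, so
$$\lfloor\tfrac n{2k}\rfloor-4000\sqrt{kn}-200000k\ \ge\ k^2\big(\tfrac\lambda2-4000\sqrt\lambda\big)-1-2\cdot10^5k\ \ge\ 10^7k^2-1-2\cdot10^5k>0 .$$
Here we used that $\frac\lambda2-4000\sqrt\lambda$ is increasing for $\sqrt\lambda\ge4000$ and equals $5\cdot10^7-4\cdot10^7=10^7$ at $\lambda=10^8$. So (3) holds and Theorem 2 applies. $\square$

## Tree factors and the exponent of two in the order

**Proof of Theorem 4, parts (i) and (ii).** Apply Corollary 3 to the disjoint union $F$ of $\frac nk$ copies of $T$. The copies of $F$ in $K_n$ are the $T$-factors, and $e(F)=\frac{(k-1)n}k$ is even, so part (a) of Theorem 2 applies. If $T$ has a vertex of even degree, the exception cannot occur, which is (i).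

Now let all degrees of $T$ be odd.

**Step 1: the parity condition.** We translate $|A|\not\equiv e(F)/2$ into a condition on $n$ and $k$. The handshake lemma shows that $k$ is even. Since $k-1$ is odd and $(k-1)\frac nk$ is even, $\frac nk$ is even, so $\frac n{2k}$ is an integer and
$$\tfrac{e(F)}2=(k-1)\tfrac n{2k}\equiv\tfrac n{2k}\pmod2 .$$
By Theorem 2(a), failure occurs exactly for the zero-sum cut labelings with $|A|\not\equiv\frac n{2k}\pmod2$. By (1), such labelings require $n$ to be a square. As $n$ is even, $n=(2s)^2=4s^2$, and
$$|A|=2s^2\pm s\equiv s\pmod2,\qquad\tfrac n{2k}=\tfrac{2s^2}k .$$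

**Step 2: which $s$ fail.** We compare the two parities.

* If $s$ is odd, $\frac{2s^2}k=\frac{s^2}{k/2}$ is an integer dividing the odd number $s^2$, hence odd. It has the parity of $|A|$, and there is no failure.
* If $s$ is even, $|A|$ is even, and failure occurs if and only if $\frac{2s^2}k$ is odd. In that case $v_2(k)=v_2(2s^2)=1+2v_2(s)$, which is odd and at least $3$.

So if some labeling fails, then $n$ is a perfect square, $\frac n{2k}$ is an odd integer, and $4\mid k$.

**Step 3: the converse.** We show that these three conditions produce failure for every zero-sum cut labeling. Since $\frac n{2k}$ is odd, $v_2(n)=v_2(k)+1\ge3$. Since $n$ is a square, $v_2(n)$ is even, so $v_2(n)\ge4$. With $n=4s^2$ this makes $s$ even, and Step 2 gives failure for each cut labeling with parts of sizes $\frac{n\pm\sqrt n}2$. These labelings are zero-sum, and by (1) they are all the zero-sum cut labelings. The choice of sign in $2s^2\pm s$ does not affect the parity of $|A|$, and $\eta$ plays no role. By Theorem 2(a) the minimum of $|c|$ over $T$-factors is then $2$. This proves (ii).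

**Proof of the final equivalence.** For $k=1$ a $T$-factor has no edges and the conjecture is trivial, so let $k\ge2$.

*Where the conjecture holds.* If $T$ has a vertex of even degree, (i) gives the conjecture for all $n\ge10^8k^3$. Suppose all degrees of $T$ are odd and $v_2(k)$ is not an odd number $\ge3$. By Step 2, a failing labeling for some $n\ge10^8k^3$ would force $v_2(k)$ to be odd and at least $3$. So (ii) gives the conjecture for all such $n$.

*Where it fails.* Let all degrees of $T$ be odd and $k=2^{2a+1}k'$ with $a\ge1$ and $k'$ odd. We exhibit infinitely many bad $n$; as in Theorem 1, this needs only parity, with no lower bound on $n$. For every odd $s'$ put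
$$s=2^ak's',\qquad n=4s^2=2^{2a+2}k'^2s'^2 .$$
Since $a\ge1$, $16\mid n$, so $\binom n2$ is even. Moreover
$$\frac n{2k}=\frac{2^{2a+2}k'^2s'^2}{2^{2a+2}k'}=k's'^2$$
is an odd integer, so $k\mid n$, and $\frac{(k-1)n}k=2(k-1)k's'^2$ is even. The hypotheses of the conjecture on $k$ and $n$ hold. The cut labeling with $|A|=\frac{n-\sqrt n}2=2s^2-s$ is zero-sum, and $|A|$ is even because $s$ is even. By (2), every $T$-factor has a number of crossing edges congruent to $|A|$, that is, an even number. A zero-sum $T$-factor needs exactly $\frac{e(F)}2=(k-1)k's'^2$ crossing edges. This number is odd, since $k-1$, $k'$ and $s'$ are odd. So there is no zero-sum $T$-factor for these infinitely many $n$, and the conjecture fails for $T$. $\square$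

For $k=8$ we have $a=1$, $k'=1$ and $n=16s'^2$, which is the family of Theorem 1; for $s'=1$ it is the $K_{16}$ with parts $6$ and $10$.
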